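# Permutable congruences and tensor products of congruence semilattices

Conventions: lattices are nonempty; empty joins in $\{\vee,0\}$-semilattices equal $0$; "ideal" of a $\{\vee,0\}$-semilattice means a down-set containing $0$ and closed under $\vee$. For relations, $(x,z)\in\alpha\circ\beta$ means that $x\,\alpha\,y\,\beta\,z$ for some $y$. We write $x\equiv_\alpha y$ or $x\,\alpha\,y$ for $(x,y)\in\alpha$.

## 1. Congruences, compact congruences, permutability

Let $L$ be a lattice. Its congruences, ordered by inclusion, form the lattice $\operatorname{Con}L$; meets are intersections and $\alpha\vee\beta$ is the transitive closure of $\alpha\cup\beta$. The principal congruence generated by $(x,y)$ is $\Theta(x,y)$. We use these textbook facts.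

* Congruence classes are convex: if $x\le y\le z$ and $x\,\theta\,z$, then $y=y\wedge z\;\theta\;y\wedge x=x$.
* $(x,y)\in\theta$ iff $(x\wedge y,x\vee y)\in\theta$. So a congruence is determined by its *comparable pairs* (pairs $(x,y)$ with $x\le y$), inclusion of congruences can be tested on comparable pairs, and $\Theta(x,y)=\Theta(x\wedge y,x\vee y)$.
* $\operatorname{Con}L$ is an algebraic lattice. Its compact elements are the finitely generated congruences, that is, the finite joins of congruences $\Theta(a,a')$ with $a\le a'$.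
* $\operatorname{Con}L$ is distributive (Funayama–Nakayama).

**Definition (compact congruences).** $\operatorname{Con}_cL$ is the $\{\vee,0\}$-semilattice of compact congruences of $L$.

Since $\operatorname{Con}L$ is algebraic, it is isomorphic to the lattice $\operatorname{Id}(\operatorname{Con}_cL)$ of ideals: a congruence corresponds to the ideal of compact congruences that it contains. We use this identification throughout, so for an ideal $P$ of $\operatorname{Con}_cL$ we may write $(a,a')\in P$, and for a compact congruence $\gamma$, "$\gamma\in P$" and "$\gamma\subseteq P$" mean the same.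

**Definition (distributive semilattice).** A $\{\vee,0\}$-semilattice $S$ is *distributive* here if $\operatorname{Id}S$ is distributive and, whenever $s\le s_0\vee s_1$ in $S$, we have $s=s_0'\vee s_1'$ for some $s_i'\le s_i$. By induction the second property extends to $s\le s_0\vee\dots\vee s_n$.

Every $S=\operatorname{Con}_cL$ is distributive. The first part is Funayama–Nakayama. For the second, $s=(s\cap s_0)\vee(s\cap s_1)$ in $\operatorname{Con}L$, and each $s\cap s_i$ is a directed join of compact congruences. As $s$ is compact, there are compact $s_i'\subseteq s\cap s_i$ with $s\subseteq s_0'\vee s_1'$, so $s=s_0'\vee s_1'$.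

**Definition (permutable congruences).** $L$ has permutable congruences if $\alpha\circ\beta=\beta\circ\alpha$ for all $\alpha,\beta\in\operatorname{Con}L$. In that case $\alpha\circ\beta$ is an equivalence compatible with the operations, so $\alpha\vee\beta=\alpha\circ\beta$.

**Example 1 (lattices of sets).** Let $L$ be either the lattice $\mathcal P(E)$ of all subsets of a finite set $E$, or the lattice of all cofinite subsets of $E=\mathbb N$. In both cases $X\triangle Y$ is finite for $X,Y\in L$. For $M\subseteq E$ let $X\,\Phi_M\,Y$ mean $X\triangle Y\subseteq M$, that is, $X\setminus M=Y\setminus M$. This is a congruence. Conversely, given $\theta\in\operatorname{Con}L$, let $M=\{n\in E:E\setminus\{n\}\;\theta\;E\}$. If $X\,\theta\,Y$ and $n\in X\setminus Y$, joining with $E\setminus\{n\}$ gives $E\;\theta\;E\setminus\{n\}$, so $n\in M$; by symmetry $X\triangle Y\subseteq M$. If $X\triangle Y\subseteq M$, then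
$$X\cap Y=(X\cup Y)\cap\bigcap_{n\in X\triangle Y}(E\setminus\{n\})\;\;\theta\;\;X\cup Y,$$
so $X\,\theta\,Y$. Hence $\theta=\Phi_M$. Since $\Phi_M$ relates $E\setminus\{n\}$ and $E$ iff $n\in M$, we get $\operatorname{Con}L\cong\mathcal P(E)$, and $\operatorname{Con}_cL\cong\operatorname{Fin}(E)$, the finite subsets of $E$ under union. Congruences permute: if $X\triangle Y\subseteq M_1\cup M_2$, the set $Z=X\triangle\bigl((X\triangle Y)\cap M_1\bigr)$ lies in $L$, $X\triangle Z\subseteq M_1$, and $Z\triangle Y=(X\triangle Y)\setminus M_1\subseteq M_2$.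

**Example 2 (a chain).** The chain $0<m<1$ has the congruences $0$, $\Theta(0,m)$, $\Theta(m,1)$ and the full one, so $\operatorname{Con}\cong\mathcal P(\{1,2\})$. They do not permute: $(0,1)\in\Theta(0,m)\circ\Theta(m,1)$, but the class of $0$ modulo $\Theta(m,1)$ is $\{0\}$ and the class of $1$ modulo $\Theta(0,m)$ is $\{1\}$, so no $d$ satisfies $0\;\Theta(m,1)\;d\;\Theta(0,m)\;1$. Yet by Example 1 the same congruence lattice is also the congruence lattice of a lattice with permutable congruences. Permutability is a property of the representing lattice, not of its congruence lattice.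

**Example 3 (a three-element chain of congruences).** Let $K=\{0,a,b,c,e,1\}$ where $0<a<b<1$, and any two of the three sets $\{a,b\},\{c\},\{e\}$ consist of mutually complementary elements ($a\vee c=b\vee c=1$, $a\wedge c=b\wedge c=0$, and so on). The only nontrivial class of $\Theta(a,b)$ is $\{a,b\}$. Any other nonzero congruence is the full one. Indeed, if it collapses $0$ and $a$, then joining with $c$ gives $c\equiv1$, meeting with $e$ gives $0\equiv e$, and joining with $c$ and with $a$ gives nothing smaller than: $1\equiv c$ and $a\equiv 1$; so $0\equiv a\equiv1$. If $0\equiv c$, then joining with $a$ gives $a\equiv1$, meeting with $e$ gives $0\equiv e$, and joining with $c$ gives $c\equiv1$, so $0\equiv1$; the same with $e$ for $c$. The remaining comparable pairs reduce to these: $0\equiv b$ gives $0\equiv a$ (meet with $a$); $a\equiv 1$ or $b\equiv1$ gives $0\equiv c$ (meet with $c$); $c\equiv1$ or $e\equiv 1$ gives $0\equiv a$ (meet with $a$). So $\operatorname{Con}K$ is a three-element chain. In a chain of congruences any two permute,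 because $\alpha\subseteq\beta$ gives $\alpha\circ\beta=\beta=\beta\circ\alpha$.

**Definition (p-representable).** A $\{\vee,0\}$-semilattice $D$ is *p-representable* if $D\cong\operatorname{Con}_cL$ for some lattice $L$ with permutable congruences.

By the examples, every $\mathcal P(E)$ with $E$ finite, the semilattice $\operatorname{Fin}(\mathbb N)$, and the three-element chain $\mathbf 3=\{0<m<1\}$ are p-representable.

## 2. Bi-ideals and the tensor product

**Definition (bi-ideal, tensor product).** Let $S,T$ be $\{\vee,0\}$-semilattices and $\bot=(S\times\{0\})\cup(\{0\}\times T)$. A *bi-ideal* of $S\times T$ is a subset $J\subseteq S\times T$ such that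

1. $\bot\subseteq J$;
2. $J$ is a down-set for the componentwise order;
3. if $(a_0,b),(a_1,b)\in J$ then $(a_0\vee a_1,b)\in J$, and if $(a,b_0),(a,b_1)\in J$ then $(a,b_0\vee b_1)\in J$.

The bi-ideals form an algebraic lattice $\operatorname{Bi}(S,T)$ under inclusion. For $a\in S$, $b\in T$ let $a\otimes b=\bot\cup\{(x,y):x\le a,\ y\le b\}$, the least bi-ideal containing $(a,b)$. The *tensor product* $S\otimes T$ is the $\{\vee,0\}$-semilattice of compact bi-ideals; these are exactly the finite joins in $\operatorname{Bi}(S,T)$ of bi-ideals $a\otimes b$.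

For a bi-ideal $J$ and $t\in T$, the slice $\{s:(s,t)\in J\}$ is an ideal of $S$, and similarly in the other variable.

**Example 4 (a Boolean factor).** Let $S=\mathcal P(E)$ with $E$ finite. A bi-ideal $J$ of $S\times T$ gives ideals $J_i=\{t:(\{i\},t)\in J\}$ of $T$, $i\in E$. By the down-set property and closure under joins in the first variable, for $x\ne\varnothing$ we have $(x,t)\in J$ iff $t\in J_i$ for all $i\in x$. Conversely, any family $(J_i)_{i\in E}$ of ideals yields the bi-ideal $\{(x,t):t\in J_i\text{ for all }i\in x\}$. So $\operatorname{Bi}(S,T)\cong(\operatorname{Id}T)^E$, and taking compact elements, $\mathcal P(E)\otimes T\cong T^E$. In particular $\{0\}\otimes T\cong\{0\}$, and $\mathbf 2\otimes T\cong T$ for $\mathbf2=\{0<1\}$.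

**Example 5 ($\mathbf 3\otimes\mathbf 3$).** A bi-ideal of $\mathbf 3\times T$ is given by two ideals $J_1\subseteq J_m$ of $T$. For $T=\mathbf 3$ every ideal is principal, so $\mathbf 3\otimes\mathbf 3$ consists of the six pairs $(t_m,t_1)$ with $t_1\le t_m$ in $\mathbf 3$, ordered componentwise:
$$(0,0)<(m,0)<\{(m,m),\ (1,0)\}<(1,m)<(1,1),$$
where the two pairs in braces are incomparable.

All the notions are now in place. The question, posed by George Grätzer and Friedrich Wehrung in "A new lattice construction: the box product", arXiv:math/0501418 (2005), is this: **if $S$ and $T$ are p-representable, is $S\otimes T$ p-representable?** In plain words: given two lattices with permutable congruences, can the tensor product of their congruence semilattices again be realized by a lattice with permutable congruences? The answer will be yes.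

## 3. Boolean factors by hand, and why $\mathbf 3\otimes\mathbf 3$ is different

Let $S=\mathcal P(E)$ with $E$ finite and $T\cong\operatorname{Con}_cL$ with $L$ having permutable congruences. By Example 4, $S\otimes T\cong T^E$, and we claim that $L^E$ represents it. It suffices to treat a product $L\times L'$ of two lattices (the empty product is the one-element lattice).

Let $\theta\in\operatorname{Con}(L\times L')$, and let $(x,y)\in\alpha$ mean that $(x,z)\,\theta\,(y,z)$ for some $z$. Then this holds for every $z'$: join with $(x\wedge y,z')$ to get $(x,z\vee z')\,\theta\,(y,z\vee z')$, then meet with $(x\vee y,z')$ to get $(x,z')\,\theta\,(y,z')$. So $\alpha\in\operatorname{Con}L$; define $\beta\in\operatorname{Con}L'$ similarly. If $(x,z)\,\theta\,(y,z')$, joining with $(x\wedge y,z\vee z')$ shows $(x,y)\in\alpha$, and likewise $(z,z')\in\beta$. Conversely $(x,y)\in\alpha$ and $(z,z')\in\beta$ give $(x,z)\,\theta\,(y,z)\,\theta\,(y,z')$. So $\theta=\alpha\times\beta$, and $\operatorname{Con}(L\times L')\cong\operatorname{Con}L\times\operatorname{Con}L'$.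 Taking compact elements gives $\operatorname{Con}_c(L\times L')\cong\operatorname{Con}_cL\times\operatorname{Con}_cL'$. Since $(\alpha\times\beta)\circ(\alpha'\times\beta')=(\alpha\circ\alpha')\times(\beta\circ\beta')$, permutability passes to the product.

This settles Boolean factors, and stops at once afterwards. In $\mathbf 3\otimes\mathbf 3$ there is exactly one atom, $(m,0)$, whereas a product of two nontrivial finite $\{\vee,0\}$-semilattices has at least two atoms. So $\mathbf 3\otimes\mathbf 3$ is not a nontrivial direct product, although $\mathbf 3$ is p-representable by Example 3. We need a construction on lattices that mirrors $\otimes$ itself.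

## 4. The box construction and the statements

**Definition (boxes, pure tensors, $A\boxtimes B$).** Let $A,B$ be lattices *with zero*. For $a\in A$, $b\in B$ put
$$a\,\square\,b=\{(x,y)\in A\times B:x\le a\text{ or }y\le b\},\qquad a\otimes b=\bot\cup\{(x,y):x\le a,\ y\le b\},$$
with $\bot=(A\times\{0\})\cup(\{0\}\times B)$. Then $A\boxtimes B$ is the set of all finite nonempty intersections of boxes $a\,\square\,b$ that are contained in some $a\otimes b$, ordered by inclusion.

**Example 6 (Boolean lattices).** Let $A=\mathcal P(E)$, $B=\mathcal P(E')$ with $E,E'$ finite. Every element $h$ of $A\boxtimes B$ is a bi-ideal of $A\times B$ (each box is; see Step 2.1). So $h$ is determined by $\hat h=\{(i,j)\in E\times E':(\{i\},\{j\})\in h\}$: for nonempty $x,y$ we have $(x,y)\in h$ iff $x\times y\subseteq\hat h$. Intersections of elements correspond to intersections of the sets $\hat h$. The box $(E\setminus\{i\})\,\square\,(E'\setminus\{j\})$ corresponds to the complement of $\{(i,j)\}$, the box $E\,\square\,E'$ to all of $E\times E'$, and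 everything is contained in $E\otimes E'$. So $A\boxtimes B\cong\mathcal P(E\times E')$, and $a\otimes b$ corresponds to the rectangle $a\times b$.

Here are the statements.

**Theorem 1.** Every p-representable semilattice is isomorphic to $\operatorname{Con}_cN$ for some lattice $N$ *with zero* and permutable congruences.

**Theorem 2.** For lattices $A,B$ with zero, $A\boxtimes B$ is a lattice with zero and $\operatorname{Con}_c(A\boxtimes B)\cong\operatorname{Con}_cA\otimes\operatorname{Con}_cB$.

**Theorem 3.** Let $A,B$ be lattices with zero. If $A$ and $B$ have permutable congruences, so has $A\boxtimes B$. The converse holds if $|A|,|B|>1$.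

**Main Theorem.** If $S,T$ are p-representable, so is $S\otimes T$. Moreover, it is represented by a lattice with zero and permutable congruences.

**Theorem 4.** Let $S,T$ be arbitrary $\{\vee,0\}$-semilattices such that $T$ has a maximal proper ideal. If $S\otimes T$ is p-representable, so is $S$. Hence, if $S,T$ are nonzero and have largest elements, $S\otimes T$ is p-representable iff $S$ and $T$ both are.

**Proof of the Main Theorem from Theorems 1–3.** By Theorem 1, $S\cong\operatorname{Con}_cA$ and $T\cong\operatorname{Con}_cB$ with $A,B$ having zero and permutable congruences. By Theorem 2, $S\otimes T\cong\operatorname{Con}_c(A\boxtimes B)$ and $A\boxtimes B$ has a zero. By Theorem 3 it has permutable congruences. $\square$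

Theorem 4 is a converse and is not needed for the answer.

## 5. Three facts about comparable pairs

**Fact 1.** If $x\le y$ and $(x,y)\in\alpha\circ\beta$ in a lattice, there is $s\in[x,y]$ with $x\,\alpha\,s\,\beta\,y$.

*Proof.* Let $x\,\alpha\,r\,\beta\,y$ and $s=(r\vee x)\wedge y$. Then $s\equiv_\alpha(x\vee x)\wedge y=x$ and $s\equiv_\beta(y\vee x)\wedge y=y$. $\square$

**Fact 2.** Suppose that for all congruences $\Phi,\Psi$ and all $h\le g$ with $(h,g)\in\Phi\vee\Psi$ there is $d\in[h,g]$ with $h\,\Phi\,d\,\Psi\,g$. Then congruences permute.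

*Proof.* Let $(x,z)\in\Phi\vee\Psi$ and $j=x\vee z$; then $(x,j),(z,j)\in\Phi\vee\Psi$. Choose $d_1\in[x,j]$ with $x\,\Psi\,d_1\,\Phi\,j$ and $d_2\in[z,j]$ with $z\,\Phi\,d_2\,\Psi\,j$. For $d=d_1\wedge d_2$ we get $d\equiv_\Psi x\wedge j=x$ and $d\equiv_\Phi j\wedge z=z$. So $\Phi\vee\Psi=\Psi\circ\Phi$ for all $\Phi,\Psi$; exchanging the names, also $\Phi\vee\Psi=\Phi\circ\Psi$. $\square$

**Fact 3 (Grätzer–Schmidt).** Let $C$ be a set of pairs $(x,y)$, $x\le y$, in a lattice such that (i) all $(x,x)\in C$; (ii) $(x,y),(y,z)\in C$ implies $(x,z)\in C$; (iii) $(x,y)\in C$ implies $(x\wedge t,y\wedge t),(x\vee t,y\vee t)\in C$ for all $t$. Then $\theta=\{(x,y):(x\wedge y,x\vee y)\in C\}$ is a congruence whose comparable pairs are exactly the pairs in $C$.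

*Proof.* The last claim is clear, as are reflexivity and symmetry. *Convexity:* if $x\le p\le q\le y$ and $(x,y)\in C$, joining with $p$ gives $(p,y)\in C$, and meeting with $q$ gives $(p,q)\in C$. *Transitivity:* let $x\,\theta\,y\,\theta\,z$. Joining $(y\wedge z,y\vee z)$ with $x\vee y$ gives $(x\vee y,x\vee y\vee z)\in C$; meeting it with $x\wedge y$ gives $(x\wedge y\wedge z,x\wedge y)\in C$. Together with $(x\wedge y,x\vee y)\in C$ and (ii), $(x\wedge y\wedge z,x\vee y\vee z)\in C$, so $(x\wedge z,x\vee z)\in C$ by convexity. *Compatibility:* if $(x\wedge y,x\vee y)\in C$ then $((x\wedge y)\vee t,x\vee y\vee t)\in C$. Since $(x\wedge y)\vee t\le(x\vee t)\wedge(y\vee t)$, convexity gives $(x\vee t,y\vee t)\in\theta$. Meets are dual. $\square$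

## 6. Building a zero without changing the congruences (Theorem 1)

### 6.1 Three attempts that fail

Boxes need zeros, but a p-representable semilattice may be handed to us with a lattice that has none. Let $L$ be the lattice of cofinite subsets of $\mathbb N$ from Example 1; it has no zero, permutable congruences, and $\operatorname{Con}_cL\cong\operatorname{Fin}(\mathbb N)$.

*Adjoin a new zero.* Let $L_0=L\cup\{0\}$ with $0$ below everything. The full congruence of $L_0$ is $\Theta(0,\mathbb N)$, so $\operatorname{Con}_cL_0$ has a largest element. But $\operatorname{Fin}(\mathbb N)$ has none.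

*Pass to a filter.* The filter ${\uparrow}w=\{x:x\ge w\}$ has zero $w$. But here ${\uparrow}w\cong\mathcal P(\mathbb N\setminus w)$ is finite, and $\operatorname{Con}_c({\uparrow}w)$ is finite too. The congruences living below $w$ are lost.

*Keep all filters at once.* Take functions $f$ on a finite set $F\subseteq L$ with $f(v)\ge v$, that is, the product $\prod_{v\in F}{\uparrow}v$. It has the zero $v\mapsto v$, and as $F$ grows, nothing is lost. But by Section 3 the congruences of a product are tuples of unrelated congruences, one for each coordinate. There are too many: nothing forces what is collapsed in coordinate $v$ to be collapsed in coordinate $w$.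

The remedy is to tie the coordinates together. To the coordinates $v$ and $w$ we add a third coordinate $\{v,w\}$, and more generally one coordinate for each nonempty subset of $F$, with the constraint that among the three coordinates $X$, $X'$, $X\triangle X'$, the meet of any two values lies below the third. A large value at the third coordinate then carries a value from $X$ to $X'$. The precise constraint is given by a parity pairing.

### 6.2 The lattices $N_F$

Let $L$ have permutable congruences. If $L$ has a zero there is nothing to do; from here to the end of Section 6, $L$ has no zero. Then for any finitely many elements of $L$ there is an element strictly below all of them: their meet $m$ is not the least element, so $m\not\le y$ for some $y$, and $m\wedge y<m$.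

**Step 1.1 (a closure operator from parity).** This step defines the finite stages. For finite nonempty $F\subseteq L$ let $V_F$ be the set of nonempty subsets of $F$. Write $X\pitchfork Y$ if $|X\cap Y|$ is odd. For maps $f,p:V_F\to L$ put
$$f^*(Y)=\bigvee_{Z\in V_F,\,Z\pitchfork Y}f(Z),\qquad p_*(X)=\bigwedge_{Y\in V_F,\,Y\pitchfork X}p(Y).$$
The index sets are nonempty, since $\{y\}\pitchfork Y$ for $y\in Y$. For the pointwise order,
$$f\le p_*\iff f(X)\le p(Y)\text{ whenever }X\pitchfork Y\iff f^*\le p.\tag{1}$$
Hence $\operatorname{cl}_F(f)=(f^*)_*$ is a closure operator. Indeed it is isotone, and $f\le(f^*)_*$ by (1) with $p=f^*$. Each $p_*$ is closed: from $p_*\le p_*$ we get $(p_*)^*\le p$, so $((p_*)^*)_*\le p_*$. So the closed maps are exactly the maps $p_*$. Note that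
$$p_*(X)\le p(Y)\quad\text{and}\quad\operatorname{cl}_F(f)(X)\le f^*(Y)\qquad\text{whenever }X\pitchfork Y.\tag{2}$$
As $p_*\wedge q_*=(p\wedge q)_*$, closed maps form a lattice with pointwise meets, the join of $f,g$ being $\operatorname{cl}_F(f\vee g)$, where $f\vee g$ is the pointwise join. For all maps $f,g$,
$$\operatorname{cl}_F(f\vee\operatorname{cl}_F(g))=\operatorname{cl}_F(f\vee g),\tag{3}$$
because $f\vee\operatorname{cl}_F(g)\le\operatorname{cl}_F(f\vee g)$.

The constraint announced above holds: if $f$ is closed and $X\ne X'$ in $V_F$, then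
$$f(X\triangle X')\ge f(X)\wedge f(X').\tag{4}$$
Write $f=p_*$. Since $|Y\cap(X\triangle X')|\equiv|Y\cap X|+|Y\cap X'|\pmod2$, $Y\pitchfork X\triangle X'$ implies $Y\pitchfork X$ or $Y\pitchfork X'$, so $p(Y)\ge f(X)$ or $p(Y)\ge f(X')$.

Let $\rho(X)=\bigwedge X$. If $X\pitchfork Y$ then $X\cap Y\ne\varnothing$, so $\rho(X)\le\bigvee Y$; using $X=\{y\}$ for $y\in Y$ we get $\rho^*(Y)=\bigvee Y$. Then $(\rho^*)_*(X)\le\bigwedge_{x\in X}\rho^*(\{x\})=\rho(X)$, so $\rho$ is closed. Let $N_F$ be the lattice of closed maps $f:V_F\to L$ with $f\ge\rho$. It has zero $\rho$.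

**Example 7.** If $F=\{v\}$ then every map is closed and $N_F\cong{\uparrow}v$. If $F=\{a,b\}$, write $f$ as the triple $(x,y,z)$ of its values at $\{a\},\{b\},\{a,b\}$. Since $|\{a,b\}\cap\{a,b\}|=2$ is even, $f^*=(x\vee z,\;y\vee z,\;x\vee y)$ and $p_*=(p_1\wedge p_3,\;p_2\wedge p_3,\;p_1\wedge p_2)$. So $f$ is closed iff
$$x=(x\vee y)\wedge(x\vee z),\quad y=(y\vee x)\wedge(y\vee z),\quad z=(z\vee x)\wedge(z\vee y),$$
and $N_F$ consists of such triples with $x\ge a$, $y\ge b$, $z\ge a\wedge b$.

**Step 1.2 (embedding $N_F$ into $N_G$).** This step makes the finite stages into an increasing system. For $F\subseteq G$ and $f\in N_F$ define $\varepsilon f=\varepsilon_{FG}f:V_G\to L$ by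
$$\varepsilon f(X)=f(X\cap F)\wedge\bigwedge(X\setminus F),$$
omitting a term whose set is empty.

*$\varepsilon f\in N_G$.* Let $f=p_*$. For $Y\in V_F$ we have $Y\pitchfork X\cap F$ iff $Y\pitchfork X$, and for $v\in G\setminus F$ we have $v\in X$ iff $\{v\}\pitchfork X$. So $\varepsilon f(X)$ is the meet of all $p(Y)$ with $Y\in V_F$, $Y\pitchfork X$, and all $v\in G\setminus F$ with $\{v\}\pitchfork X$; there is at least one such term. Let $p'(Y)=p(Y)$ for $Y\in V_F$, $p'(\{v\})=v$ for $v\in G\setminus F$, and let $p'$ take on every other $Y\in V_G$ the join of all values $p(Y')$, $Y'\in V_F$, and all $v\in G\setminus F$. These extra values are absorbed in the meets, so $\varepsilon f=p'_*$ is closed. And $\varepsilon f\ge\rho$ since $f(X\cap F)\ge\bigwedge(X\cap F)$.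

*Easy properties.* $\varepsilon f|_{V_F}=f$, so $\varepsilon$ is injective; $\varepsilon$ preserves meets and $\rho$; and $\varepsilon_{GH}\varepsilon_{FG}=\varepsilon_{FH}$, as both sides send $f$ to $X\mapsto f(X\cap F)\wedge\bigwedge(X\setminus F)$.

*$\varepsilon$ preserves joins.* Let $k$ be the join of $f,g$ in $N_F$. As $\varepsilon$ is isotone, the join of $\varepsilon f,\varepsilon g$ is $\le\varepsilon k$. Let $q=(\varepsilon f\vee\varepsilon g)^*$ with the pointwise join, so $q_*$ is the join in $N_G$. By (1) we must show $\varepsilon k(X)\le q(Y)$ whenever $X\pitchfork Y$ in $V_G$. Either $X\setminus F\pitchfork Y$ or $X\cap F\pitchfork Y$. In the first case pick $v\in(X\setminus F)\cap Y$; since $\{v\}\pitchfork Y$, $q(Y)\ge\varepsilon f(\{v\})=v\ge\varepsilon k(X)$. In the second case $X\cap F\pitchfork Y\cap F$ in $V_F$, and by (2), as $k=\operatorname{cl}_F(f\vee g)$,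
$$\varepsilon k(X)\le k(X\cap F)\le\bigvee_{Z\in V_F,\,Z\pitchfork Y\cap F}(f(Z)\vee g(Z))\le q(Y),$$
the last step because such $Z$ satisfy $Z\pitchfork Y$ and $\varepsilon f(Z)=f(Z)$, $\varepsilon g(Z)=g(Z)$.

**Step 1.3 (the lattice $N$).** Identify $f\in N_F$ with the function $X\mapsto f(X\cap F)\wedge\bigwedge(X\setminus F)$ on *all* nonempty finite $X\subseteq L$; its restriction to $V_G$ is $\varepsilon_{FG}f$ for $G\supseteq F$. By Step 1.2, $N_F$ becomes a sublattice of $N_G$ for $F\subseteq G$. Let $N$ be the directed union of all $N_F$. It is a lattice with zero $\rho$ (now $\rho(X)=\bigwedge X$ for all finite nonempty $X$), with pointwise order and meets, and the join of $f,g\in N_F$ is computed in $N_F$.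

### 6.3 Moving a value from one coordinate to another

**Step 1.4 (special elements).** We name the elements concentrated at one coordinate. For $X\in V_G$, $x\in L$ let $f_0:V_G\to L$ be $\rho(X)\vee x$ at $X$ and $\rho$ elsewhere, and $t_X^G(x)=\operatorname{cl}_G(f_0)$. This is the least $f\in N_G$ with $f(X)\ge x$. Since $\rho^*(Y)=\bigvee Y$,
$$t_X^G(x)=T_*\quad\text{with}\quad T(Y)=f_0^*(Y)=\bigvee Y\vee[Y\pitchfork X]\,x,\tag{5}$$
where a bracketed term is present iff the condition in brackets holds.

For $v\in L$ and $x\ge v$ let $c_v(x)\in N_{\{v\}}$ have value $x$ at $\{v\}$. As a function on all finite nonempty sets, $c_v(x)(Z)=\bigwedge Z$ if $v\notin Z$, $c_v(x)(\{v\})=x$, and $c_v(x)(Z)=x\wedge\bigwedge(Z\setminus\{v\})$ for the other $Z\ni v$. The map $c_v:{\uparrow}v\to N$ is a lattice embedding, since $N_{\{v\}}\cong{\uparrow}v$. If $v\in G$ then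
$$c_v(x)=t^G_{\{v\}}(x).\tag{6}$$
Indeed $c_v(x)\in N_G$ has value $x$ at $\{v\}$. And if $k\in N_G$ and $k(\{v\})\ge x$, then (4) gives $k(Z)\ge k(\{v\})\wedge k(Z\setminus\{v\})\ge x\wedge\bigwedge(Z\setminus\{v\})$ for $Z\ni v$, $Z\ne\{v\}$, while $k(Z)\ge\rho(Z)$ for $Z\not\ni v$; so $k\ge c_v(x)$.

From now on $F$ is finite nonempty, $w\in L$ satisfies $w<\bigwedge F$, and $G=F\cup\{w\}$. So $w\notin F$, and $w$ is below every element of $G$.

**Example 8 (transport, by hand).** Let $F=\{v\}$ and write elements of $N_G$ as triples of values at $\{v\},\{w\},\{v,w\}$, as in Example 7. For $v\le x\le u$ we have $c_v(x)=(x,w,w)$ and $c_w(u)=(v,u,v)$. The element $D=t^G_{\{v,w\}}(u)$ is the closure of $(v,w,u)$, for which $f_0^*=(u,u,v)$; so $D=(v,v,u)$. The join $c_v(x)\vee D$ is the closure of $(x,v,u)$, whose star is $(u,u,x)$; so it is $(x,x,u)$. Finally $(x,x,u)\wedge c_w(u)=(v,x,v)=c_w(x)$. A join with $D$ and a meet with $c_w(u)$ have moved the value $x$ from the coordinate $\{v\}$ to the coordinate $\{w\}$.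

**Lemma 1 (moving a value down to $w$).** Let $f\in N_F$, $X\in V_F$, $u\ge f(X)$, $D=t^G_{X\cup\{w\}}(u)$. Then $(f\vee D)\wedge c_w(u)=c_w(f(X))$.

*Proof.* Note $f(X)\ge\rho(X)\ge w$. Let $e=f\vee D$ in $N_G$.

*The value $e(\{w\})$ equals $f(X)$.* By (4), $e(\{w\})\ge e(X)\wedge e(X\cup\{w\})\ge f(X)\wedge u=f(X)$. For the converse let $p=f^*$ computed in $F$, so $f(X)=\bigwedge\{p(Y):Y\in V_F,\ Y\pitchfork X\}$. Fix such a $Y$ and let $Y^+=Y\cup\{w\}$. By (3), $e=\operatorname{cl}_G(g_0)$, where $g_0$ equals $f$ on $V_G$ except that $g_0(X\cup\{w\})=f(X\cup\{w\})\vee u$. Since $\{w\}\pitchfork Y^+$, (2) gives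
$$e(\{w\})\le g_0^*(Y^+)=\bigvee\{g_0(Z):Z\in V_G,\ Z\pitchfork Y^+\}.$$
Now $|(X\cup\{w\})\cap Y^+|=|X\cap Y|+1$ is even, so $X\cup\{w\}$ is not among these $Z$, and only values $f(Z)$ occur. If $w\in Z$, then $f(Z)\le w\le f(X)\le p(Y)$. If $w\notin Z$, then $Z\in V_F$, $Z\pitchfork Y$, and $f(Z)\le f^*(Y)=p(Y)$. So $e(\{w\})\le p(Y)$ for all $Y\pitchfork X$ in $V_F$, hence $e(\{w\})\le f(X)$.

*The other coordinates.* Let $m=e\wedge c_w(u)\in N_G$. For $X'\in V_F$, $m(X')=e(X')\wedge\rho(X')=\rho(X')$. Also $m(\{w\})=f(X)\wedge u=f(X)$. For $Z=X'\cup\{w\}$ with $X'\in V_F$ we have $m(Z)\le c_w(u)(Z)\le\bigwedge X'=m(X')$, so by (4) $m(\{w\})\ge m(Z)\wedge m(X')=m(Z)$; hence $m(Z)\le f(X)\wedge\bigwedge X'$. Again by (4), $m(Z)\ge m(\{w\})\wedge m(X')=f(X)\wedge\bigwedge X'$. So $m$ and $c_w(f(X))$ agree on $V_G$. $\square$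

**Lemma 2 (moving a collapse back up).** Let $\Phi\in\operatorname{Con}N$, $X\in V_F$, $w\le x\le x'$. If $c_w(x)\equiv_\Phi c_w(x')$, then $t_X^G(x)\equiv_\Phi t_X^G(x')$.

*Proof.* Let $D=t^G_{X\cup\{w\}}(x')$, $p=c_w(x)\vee D$, $p'=c_w(x')\vee D$. By (4), $p'(X)\ge p'(\{w\})\wedge p'(X\cup\{w\})\ge x'$, so $p'\ge t_X^G(x')$.

We claim $p\wedge t_X^G(x')\le t_X^G(x)$. Since $c_w(x)=t^G_{\{w\}}(x)$ by (6), and since $*$ turns pointwise joins into pointwise joins, (3) and (5) give $p=P_*$, $t_X^G(x')=T'_*$, $t_X^G(x)=T_*$ with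
$$P(Y)=\bigvee Y\vee[w\in Y]\,x\vee[Y\pitchfork X\cup\{w\}]\,x',\quad T'(Y)=\bigvee Y\vee[Y\pitchfork X]\,x',\quad T(Y)=\bigvee Y\vee[Y\pitchfork X]\,x.$$
By (1) we must show $(p\wedge t_X^G(x'))(Z)\le T(Y)$ whenever $Z\pitchfork Y$ in $V_G$.

* If $Y\pitchfork X$ fails: $t_X^G(x')(Z)\le T'(Y)=\bigvee Y=T(Y)$.
* If $w\in Z$: $Z\pitchfork\{w\}$ and $w\notin X$, so $t_X^G(x')(Z)\le T'(\{w\})=w\le T(Y)$.
* If $Y\pitchfork X$ and $w\notin Z$: then $Z\subseteq F$. Let $Y_1=(Y\cap F)\cup\{w\}$. Since $Y_1\cap Z=Y\cap Z$, $Y_1\pitchfork Z$; and $|Y_1\cap(X\cup\{w\})|=|Y\cap X|+1$ is even. So $p(Z)\le P(Y_1)=\bigvee(Y\cap F)\vee w\vee x=\bigvee(Y\cap F)\vee x\le T(Y)$, where $Y\cap F\ne\varnothing$ because $Y\pitchfork X$.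

Hence $t_X^G(x')=t_X^G(x')\wedge p'\equiv_\Phi t_X^G(x')\wedge p\le t_X^G(x)\le t_X^G(x')$, and convexity of $\Phi$-classes gives the claim. $\square$

### 6.4 The congruences of $N$

**Step 1.5 (congruences of $L$ give congruences of $N$).** For $\alpha\in\operatorname{Con}L$ let $(f,g)\in\Phi_\alpha$ iff $f(X)\equiv_\alpha g(X)$ for all $X$. If $f,g\in N_F$ it suffices to have this for $X\in V_F$, by the formula in Step 1.3. Meets are pointwise, the join in $N_F$ is given by lattice polynomials in the values on $V_F$, and any finitely many elements of $N$ lie in a common $N_F$; so $\Phi_\alpha\in\operatorname{Con}N$. Moreover $\Phi_\alpha\subseteq\Phi_\beta$ iff $\alpha\subseteq\beta$. One direction is clear. For the other, let $\Phi_\alpha\subseteq\Phi_\beta$, $(x,x')\in\alpha$ and $w\le x,x'$. Then $c_w(x)\equiv c_w(x')$ modulo $\Phi_\alpha$, hence modulo $\Phi_\beta$; evaluating at $\{w\}$ gives $(x,x')\in\beta$.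

**Step 1.6 (reading a congruence of $L$ from $\Phi\in\operatorname{Con}N$).** We now show that the coordinates can no longer be collapsed independently. Put
$$\alpha_w=\{(x,x')\in({\uparrow}w)^2:c_w(x)\equiv_\Phi c_w(x')\}\in\operatorname{Con}({\uparrow}w).$$
*If $w<v$, then $\alpha_v=\alpha_w\cap({\uparrow}v)^2$.* Both are congruences of ${\uparrow}v$, so it suffices to consider $v\le x\le x'$. Take $F=\{v\}$, $X=\{v\}$. If $(x,x')\in\alpha_v$, apply Lemma 1 with $u=x'$ to $f=c_v(x)$ and to $f=c_v(x')$; the element $D$ is the same, so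
$$c_w(x)=(c_v(x)\vee D)\wedge c_w(x')\equiv_\Phi(c_v(x')\vee D)\wedge c_w(x')=c_w(x').$$
Conversely, if $c_w(x)\equiv_\Phi c_w(x')$, Lemma 2 gives $t^G_{\{v\}}(x)\equiv_\Phi t^G_{\{v\}}(x')$, which is $c_v(x)\equiv_\Phi c_v(x')$ by (6).

Put $\alpha=\bigcup_w\alpha_w$. Then $\alpha\cap({\uparrow}w)^2=\alpha_w$ for all $w$: if $(x,x')\in\alpha_v$ and $x,x'\ge w$, choose $w'<v\wedge w$; then $(x,x')\in\alpha_{w'}\cap({\uparrow}w)^2=\alpha_w$. Any instance of reflexivity, symmetry, transitivity or compatibility for $\alpha$ involves finitely many elements, so takes place in some ${\uparrow}w$, where $\alpha$ is the congruence $\alpha_w$. So $\alpha\in\operatorname{Con}L$.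

**Step 1.7 ($\Phi=\Phi_\alpha$).** We compare comparable pairs. Let $f\le g$ in $N_F$, choose $w<\bigwedge F$, and let $G=F\cup\{w\}$.

Suppose $(f,g)\in\Phi$. For $X\in V_F$ apply Lemma 1 with $u=g(X)$ to $f$ and to $g$, with the same $D$: it gives $c_w(f(X))\equiv_\Phi c_w(g(X))$, so $(f(X),g(X))\in\alpha$. Hence $(f,g)\in\Phi_\alpha$.

Suppose $(f,g)\in\Phi_\alpha$. For $X\in V_F$ both $f(X),g(X)$ are $\ge\rho(X)\ge w$, so $(f(X),g(X))\in\alpha_w$, and Lemma 2 gives $t_X^G(f(X))\equiv_\Phi t_X^G(g(X))$. It remains to see that $g=\bigvee_{X\in V_F}t_X^G(g(X))$ in $N_G$, and likewise for $f$. Let $k$ be this join. Then $k\le g$, by minimality of each $t_X^G(g(X))$. On $V_F$, $k(X)\ge g(X)$. Next, $k(\{w\})\ge w=g(\{w\})$. For $Z\ni w$, $Z\ne\{w\}$, (4) gives $k(Z)\ge k(Z\cap F)\wedge k(\{w\})\ge g(Z\cap F)\wedge w=g(Z)$. So $k=g$. Hence $f\equiv_\Phi g$.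

Thus $\Phi=\Phi_\alpha$. So $\alpha\mapsto\Phi_\alpha$ is an isomorphism $\operatorname{Con}L\cong\operatorname{Con}N$, and $\operatorname{Con}_cN\cong\operatorname{Con}_cL$.

**Step 1.8 (permutability of $N$).** Let $f\,\Phi_\alpha\,g\,\Phi_\beta\,h$ in $N_F$. For $X\in V_F$ choose, by permutability in $L$, $d_0(X)$ with $f(X)\,\beta\,d_0(X)\,\alpha\,h(X)$. The map $d_0$ need be neither $\ge\rho$ nor closed; we repair this in two moves. Put $d_1=d_0\vee(f\wedge h)$ pointwise. Then $d_1\ge f\wedge h\ge\rho$, and pointwise $d_1\equiv_\beta f\vee(f\wedge h)=f$ and $d_1\equiv_\alpha h\vee(f\wedge h)=h$. Let $d=\operatorname{cl}_F(d_1)\in N_F$. As $\operatorname{cl}_F$ is given by lattice polynomials, $d\equiv_\beta\operatorname{cl}_F(f)=f$ and $d\equiv_\alpha\operatorname{cl}_F(h)=h$ pointwise. So $f\,\Phi_\beta\,d\,\Phi_\alpha\,h$. Since every congruence of $N$ is some $\Phi_\alpha$, Theorem 1 is proved. $\blacksquare$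

## 7. The congruences of $A\boxtimes B$ (Theorem 2)

Let $A,B$ be lattices with zero, $S=\operatorname{Con}_cA$, $T=\operatorname{Con}_cB$.

### 7.1 Computing in $A\boxtimes B$

**Step 2.1 (from intersections of boxes to unions of tensors).** Elements are given as intersections of boxes; to compute joins we also need them as unions of pure tensors. Each $a\,\square\,b$ is a bi-ideal of $A\times B$: it contains $\bot$ and is a down-set, and if $(x_0,y),(x_1,y)\in a\,\square\,b$, then either $y\le b$ or both $x_i\le a$, so $(x_0\vee x_1,y)\in a\,\square\,b$; symmetrically in the other variable. Hence every element of $A\boxtimes B$ is a bi-ideal. Also $a\otimes b=(a\,\square\,0)\cap(0\,\square\,b)$. Call a finite list $(a_i\,\square\,b_i)_{i\in I}$ *full* if there are $j_0\ne j_1$ in $I$ with $a_{j_0}=0$ and $b_{j_1}=0$. Every $h\in A\boxtimes B$ is the intersection of a full list: if $h\subseteq a\otimes b$, add $a\,\square\,0$ and $0\,\square\,b$ to a list for $h$. Conversely, the intersection of a full list is contained in $a_{j_1}\otimes b_{j_0}$,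 so it lies in $A\boxtimes B$. For full lists,
$$\bigcap_{i\in I}(a_i\,\square\,b_i)=\bigcup_{\varnothing\ne K\subsetneq I}\Bigl(\bigwedge_{i\in K}a_i\Bigr)\otimes\Bigl(\bigwedge_{i\in I\setminus K}b_i\Bigr).\tag{7}$$
The inclusion $\supseteq$ is clear. If $(x,y)\notin\bot$ is in the left side, put $K=\{i:x\le a_i\}$. Then $y\le b_i$ for $i\notin K$; $K\ne I$ since $x\not\le0=a_{j_0}$; and $j_1\in K$ since $y\not\le0=b_{j_1}$. So every element is a finite nonempty union of pure tensors $c\otimes d$.

**Step 2.2 (joins).** We have $c\otimes d\subseteq a\,\square\,b$ iff $c\le a$ or $d\le b$, because $(c,d)\in c\otimes d$. Let $c_k\otimes d_k$, $k\in E$, be finitely many pure tensors, $E\ne\varnothing$. A box $a\,\square\,b$ contains their union iff there is $K\subseteq E$ with $\bigvee_{k\in K}c_k\le a$ and $\bigvee_{k\in E\setminus K}d_k\le b$ (take $K=\{k:c_k\le a\}$), and then $a\,\square\,b$ contains the box $(\bigvee_{k\in K}c_k)\,\square\,(\bigvee_{k\in E\setminus K}d_k)$. Each of the latter boxes contains the union. Their intersection over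 all $K\subseteq E$ comes from a full list ($K=\varnothing$ and $K=E$), so it belongs to $A\boxtimes B$, and it is contained in every intersection of boxes that contains the union. So it is the least element of $A\boxtimes B$ containing the union:
$$\bigvee_{k\in E}c_k\otimes d_k=\bigcap_{K\subseteq E}\Bigl(\bigvee_{k\in K}c_k\Bigr)\,\square\,\Bigl(\bigvee_{k\in E\setminus K}d_k\Bigr).\tag{8}$$
Since every element is a finite union of pure tensors, any two elements have a join. Thus $A\boxtimes B$ is a lattice with zero $\bot=0\otimes0$, with meet equal to intersection. If an element is a union of pure tensors, it is their join. Moreover $(a\otimes b)\vee(t\otimes b)=(a\vee t)\otimes b$: the left side is a bi-ideal containing $(a,b),(t,b)$, hence $(a\vee t,b)$, and the right side contains both terms. The same holds in the other variable.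

**Step 2.3 (rectangles with a corner removed).** The following elements will be the test objects for congruences. For $a\le a'$, $b\le b'$ put
$$u(a,a';b,b')=(a\,\square\,b)\cap(a'\otimes b')=(a\otimes b')\cup(a'\otimes b)=(a\otimes b')\vee(a'\otimes b).\tag{9}$$
One may think of it as the rectangle $a'\otimes b'$ with the corner $[a,a']\times[b,b']$ cut away. For arbitrary $a,c\in A$, $b,d\in B$,
$$(a\,\square\,b)\cap(c\otimes d)=u(a\wedge c,c;\,b\wedge d,d).\tag{10}$$

### 7.2 Congruences from pairs of congruences

**Step 2.4 (quotient maps).** We need enough congruences of $A\boxtimes B$ that we understand. Let $\alpha\in\operatorname{Con}A$, $\beta\in\operatorname{Con}B$. Define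
$$\pi:A\boxtimes B\to A/\alpha\boxtimes B/\beta,\qquad\bigcap_{i\in I}(a_i\,\square\,b_i)\mapsto\bigcap_{i\in I}([a_i]\,\square\,[b_i])\quad\text{for full lists}.$$
The image list is again full. *Well defined and isotone:* suppose $\bigcap_I(a_i\,\square\,b_i)\subseteq a\,\square\,b$. By (7), for each nonempty $K\subsetneq I$ we have $\bigwedge_{K}a_i\le a$ or $\bigwedge_{I\setminus K}b_i\le b$. The same then holds for the classes, so by (7) in the quotient, $\bigcap_I([a_i]\,\square\,[b_i])\subseteq[a]\,\square\,[b]$. Applying this to every box in a full list of a second element shows that $h\subseteq h'$ implies inclusion of the images, whichever lists are used. *Meets* are preserved: concatenate lists. *Onto:* lift a full list, choosing $0$ as the representative of zero classes. *Joins:* by (8), $\pi(\bigvee c_k\otimes d_k)=\bigvee[c_k]\otimes[d_k]$; since every element is a finite join of pure tensors, $\pi$ preserves joins.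

Let $\kappa(\alpha,\beta)=\ker\pi$. For $a\le a'$, $b\le b'$, the element $\pi(u(a,a';b,b'))$ is $([a]\,\square\,[b])\cap([a']\otimes[b'])$, so
$$u(a,a';b,b')\equiv a'\otimes b'\ \ (\kappa(\alpha,\beta))\iff[a']\otimes[b']\subseteq[a]\,\square\,[b]\iff(a,a')\in\alpha\text{ or }(b,b')\in\beta.\tag{11}$$

### 7.3 From congruences to bi-ideals and back

**Step 2.5 (which corners does $\Psi$ fill?).** This step attaches congruences of $A$ and of $B$ to a congruence of $A\boxtimes B$. Let $\Psi\in\operatorname{Con}(A\boxtimes B)$. Write $\mathcal E_\Psi(a,a';b,b')$ for: $a\le a'$, $b\le b'$ and $u(a,a';b,b')\equiv_\Psi a'\otimes b'$. Fix $b\le b'$. The pairs $(a,a')$ with $\mathcal E_\Psi(a,a';b,b')$ are the comparable pairs of a congruence $\alpha_{b,b'}$ of $A$. We check the hypotheses of Fact 3.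

* *Reflexivity:* $u(a,a;b,b')=a\otimes b'$.
* *Meet with $t$:* intersect both sides with $t\otimes b'$. By (10), $u(a,a';b,b')\cap(t\otimes b')=(a\,\square\,b)\cap((a'\wedge t)\otimes b')=u(a\wedge t,a'\wedge t;b,b')$, and $(a'\otimes b')\cap(t\otimes b')=(a'\wedge t)\otimes b'$.
* *Join with $t$:* join both sides with $(t\otimes b')\vee((a'\vee t)\otimes b)$. The left side becomes $((a\vee t)\otimes b')\vee((a'\vee t)\otimes b)=u(a\vee t,a'\vee t;b,b')$, the right side $(a'\vee t)\otimes b'$.
* *Transitivity* for $a\le a'\le a''$: joining $(a\otimes b')\vee(a'\otimes b)\equiv_\Psi a'\otimes b'$ with $a''\otimes b$ gives $u(a,a'';b,b')=(a\otimes b')\vee(a''\otimes b)\equiv_\Psi(a'\otimes b')\vee(a''\otimes b)=u(a',a'';b,b')\equiv_\Psi a''\otimes b'$.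

Symmetrically, for $a\le a'$ the pairs $(b,b')$ with $\mathcal E_\Psi(a,a';b,b')$ are the comparable pairs of some $\beta_{a,a'}\in\operatorname{Con}B$.

**Step 2.6 (the bi-ideal of $\Psi$).** Put
$$\mathcal B(\Psi)=\{(\gamma,\delta)\in S\times T:\ \mathcal E_\Psi(a,a';b,b')\text{ for all }a\le a',\ (a,a')\in\gamma,\ b\le b',\ (b,b')\in\delta\}.$$

**Lemma 3 (it suffices to test generators).** If $\gamma=\bigvee_i\Theta(a_i,a_i')$, $\delta=\bigvee_j\Theta(b_j,b_j')$ (finite joins, $a_i\le a_i'$, $b_j\le b_j'$) and all $\mathcal E_\Psi(a_i,a_i';b_j,b_j')$ hold, then $(\gamma,\delta)\in\mathcal B(\Psi)$.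

*Proof.* For each $j$, all $(a_i,a_i')\in\alpha_{b_j,b_j'}$, so $\gamma\subseteq\alpha_{b_j,b_j'}$. So for $a\le a'$ with $(a,a')\in\gamma$, all $(b_j,b_j')\in\beta_{a,a'}$, whence $\delta\subseteq\beta_{a,a'}$. $\square$

$\mathcal B(\Psi)$ is a bi-ideal. It is a down-set by definition. It contains $\bot$, since $\mathcal E_\Psi$ holds trivially if $a=a'$ or $b=b'$. It is closed under joins in each coordinate by Lemma 3 applied to the union of two generating lists. Clearly $\mathcal B$ is isotone and $\mathcal B(\bigcap_j\Psi_j)=\bigcap_j\mathcal B(\Psi_j)$. For $P\in\operatorname{Id}S$, $Q\in\operatorname{Id}T$, viewed also as congruences of $A$ and $B$,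
$$\mathcal B(\kappa(P,Q))=P\,\square\,Q:=\{(\gamma,\delta)\in S\times T:\gamma\in P\text{ or }\delta\in Q\}.\tag{12}$$
The inclusion $\supseteq$ is immediate from (11). If $\gamma\notin P$ and $\delta\notin Q$, there are comparable pairs $(a,a')\in\gamma\setminus P$ and $(b,b')\in\delta\setminus Q$, and by (11) $\mathcal E_{\kappa(P,Q)}(a,a';b,b')$ fails, so $(\gamma,\delta)\notin\mathcal B(\kappa(P,Q))$.

**Step 2.7 ($\mathcal B$ reflects order).** We show that $\mathcal B(\Psi)\subseteq\mathcal B(\Psi')$ implies $\Psi\subseteq\Psi'$, by cutting an arbitrary collapse into filled corners. Let $h\le g$, $(h,g)\in\Psi$. Write $h=\bigcap_i(a_i\,\square\,b_i)$ (intersection) and $g=\bigcup_kw_k$ with $w_k=c_k\otimes d_k$ (union), and put $h_{ik}=(a_i\,\square\,b_i)\cap w_k$. By (10) this is $u(a_i\wedge c_k,c_k;b_i\wedge d_k,d_k)$. Since $h\cap w_k\equiv_\Psi g\cap w_k=w_k$ and $h\cap w_k\subseteq h_{ik}\subseteq w_k$, convexity gives $h_{ik}\equiv_\Psi w_k$. That is, $\mathcal E_\Psi(a_i\wedge c_k,c_k;b_i\wedge d_k,d_k)$ holds. By Lemma 3,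
$$(\Theta(a_i\wedge c_k,c_k),\ \Theta(b_i\wedge d_k,d_k))\in\mathcal B(\Psi)\subseteq\mathcal B(\Psi'),$$
hence $h_{ik}\equiv_{\Psi'}w_k$. Therefore $h\wedge w_k=\bigwedge_ih_{ik}\equiv_{\Psi'}w_k$, and $h=h\vee\bigvee_k(h\wedge w_k)\equiv_{\Psi'}h\vee\bigvee_kw_k=g$. So $\Psi\subseteq\Psi'$.

**Step 2.8 (separation, and surjectivity of $\mathcal B$).** By (12), bi-ideals that are intersections of sets $P\,\square\,Q$ lie in the image of $\mathcal B$. So we want every bi-ideal to be such an intersection.

**Lemma 4 (separation).** If $J\in\operatorname{Bi}(S,T)$, $\operatorname{Id}S$ is distributive, and $(\gamma,\delta)\in(S\times T)\setminus J$, there are $P\in\operatorname{Id}S$, $Q\in\operatorname{Id}T$ with $J\subseteq P\,\square\,Q\not\ni(\gamma,\delta)$.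

*Proof.* $J_\delta=\{s:(s,\delta)\in J\}$ is an ideal of $S$ with $\gamma\notin J_\delta$. By Zorn's lemma let $P\supseteq J_\delta$ be an ideal maximal with $\gamma\notin P$. If $s_1,s_2\notin P$, then by maximality and distributivity
$$\gamma\in(P\vee{\downarrow}s_1)\cap(P\vee{\downarrow}s_2)=P\vee({\downarrow}s_1\cap{\downarrow}s_2),$$
so some $s\le s_1,s_2$ is not in $P$. Let $Q=\{t:\text{there is }s\notin P\text{ with }(s,t)\in J\}$. It is a down-set and contains $0$ (use $s=\gamma$). If $(s_i,t_i)\in J$ with $s_i\notin P$ for $i=1,2$, take $s\notin P$ below $s_1,s_2$; then $(s,t_1),(s,t_2)\in J$, so $(s,t_1\vee t_2)\in J$ and $t_1\vee t_2\in Q$. So $Q$ is an ideal. By definition of $Q$, $J\subseteq P\,\square\,Q$. Finally $\gamma\notin P$; and if $\delta\in Q$, some $s\notin P$ lies in $J_\delta\subseteq P$, a contradiction. So $(\gamma,\delta)\notin P\,\square\,Q$. $\square$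

Here $\operatorname{Id}S\cong\operatorname{Con}A$ is distributive. So for every $J\in\operatorname{Bi}(S,T)$,
$$\mathcal B\Bigl(\bigcap\{\kappa(P,Q):J\subseteq P\,\square\,Q\}\Bigr)=\bigcap\{P\,\square\,Q:J\subseteq P\,\square\,Q\}=J.\tag{13}$$
Thus $\mathcal B:\operatorname{Con}(A\boxtimes B)\to\operatorname{Bi}(S,T)$ is onto, isotone and order reflecting, hence a lattice isomorphism. Comparing compact elements, $\operatorname{Con}_c(A\boxtimes B)\cong S\otimes T$. This proves Theorem 2. $\blacksquare$

For later use, take $J=\mathcal B(\Psi)$ in (13): both sides below have the same image under $\mathcal B$, so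
$$\Psi=\bigcap\{\kappa(P,Q):\mathcal B(\Psi)\subseteq P\,\square\,Q\}\qquad\text{for every }\Psi\in\operatorname{Con}(A\boxtimes B).\tag{14}$$

## 8. Permutability of $A\boxtimes B$ (Theorem 3)

### 8.1 One rectangle is not enough

Let $A,B$ have permutable congruences. Consider the basic situation $u=u(a,a';b,b')$, $w=a'\otimes b'$, $(u,w)\in\Phi\vee\Psi$. We look for $d\in[u,w]$ with $u\,\Phi\,d\,\Psi\,w$. The natural first try is to use permutability in $A$ and in $B$ to choose $x\in[a,a']$ and $y\in[b,b']$, and to put $d=u\vee(x\otimes y)$.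

This fails already for $A=B=\mathcal P(\{1,2\})$. By Example 6, $A\boxtimes B\cong\mathcal P(\{1,2\}^2)$ with $x\otimes y$ corresponding to $x\times y$. Let $\Phi=\Phi_M$ and $\Psi=\Phi_{M'}$ in the notation of Example 1, with $M=\{(1,1),(2,2)\}$ and $M'$ its complement, and let $a=b=\varnothing$, $a'=b'=\{1,2\}$. Then $u$ corresponds to $\varnothing$ and $w$ to $\{1,2\}^2$, and the only $d$ with $u\,\Phi\,d\,\Psi\,w$ corresponds to $M$. It is not a rectangle, so it is not of the form $u\vee(x\otimes y)$.

The way out is to use a join of many rectangles $x\otimes y$, one for each rectangular piece that $\Phi$ is able to fill. Checking $u\,\Phi\,d$ is then easy, rectangle by rectangle. For $d\,\Psi\,w$ we use (14): it is enough to work modulo each $\kappa(P,Q)\supseteq\Psi$, and the part *not* collapsed by $\kappa(P,Q)$ is a single rectangle, which is one of those we used.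

### 8.2 The proof

**Lemma 5 (decomposition).** Let $S,T$ be distributive, $J,J'\in\operatorname{Bi}(S,T)$, $(\gamma,\delta)\in J\vee J'$. There are finite nonempty decompositions $\gamma=\bigvee_{s\in\sigma}\gamma_s$, $\delta=\bigvee_{t\in\tau}\delta_t$ with all $(\gamma_s,\delta_t)\in J\cup J'$.

*Proof.* Let $J''$ be the set of pairs having such decompositions; $J''\supseteq J\cup J'\supseteq\bot$. It is a down-set: if $\gamma'\le\gamma=\bigvee\gamma_s$, then $\gamma'=\bigvee\gamma_s'$ with $\gamma_s'\le\gamma_s$ by distributivity, and similarly for $\delta$. Let $(\gamma,\delta),(\gamma',\delta)\in J''$ via $\gamma=\bigvee\gamma_s$, $\delta=\bigvee\delta_t$ and $\gamma'=\bigvee\gamma_r'$, $\delta=\bigvee\delta_p'$. Since $\delta_t\le\bigvee_p\delta'_p$, write $\delta_t=\bigvee_p\delta_{tp}$ with $\delta_{tp}\le\delta_p'$. Then $\delta=\bigvee_{t,p}\delta_{tp}$, and all $(\gamma_s,\delta_{tp})\le(\gamma_s,\delta_t)$ and $(\gamma_r',\delta_{tp})\le(\gamma'_r,\delta'_p)$ are in $J\cup J'$. So $(\gamma\vee\gamma',\delta)\in J''$; the other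 variable is symmetric. Hence $J''$ is a bi-ideal containing $J\vee J'$. $\square$

**Step 3.1 (reduction to one corner).** By Fact 2 it suffices, given $h\le g$ and $(h,g)\in\Phi\vee\Psi$, to find $d\in[h,g]$ with $h\,\Phi\,d\,\Psi\,g$. This step reduces to the case $h=u(a,a';b,b')$, $g=a'\otimes b'$. With $w_k$ and $h_{ik}$ as in Step 2.7, the argument there gives $h_{ik}\equiv w_k$ modulo $\Phi\vee\Psi$. Suppose we can find $z_{ik}\in[h_{ik},w_k]$ with $h_{ik}\,\Phi\,z_{ik}\,\Psi\,w_k$. Let $d=h\vee\bigvee_k\bigwedge_iz_{ik}\in[h,g]$. Modulo $\Phi$, $d\equiv h\vee\bigvee_k\bigwedge_ih_{ik}=h\vee\bigvee_k(h\wedge w_k)=h$. Modulo $\Psi$, $d\equiv h\vee\bigvee_kw_k=g$. Since each $h_{ik}$ has the form $u(a,a';b,b')$ with $w_k=a'\otimes b'$, the reduction is complete. From now on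
$$u=u(a,a';b,b'),\qquad w=a'\otimes b',\qquad(u,w)\in\Phi\vee\Psi.$$

**Step 3.2 (the candidate $z$).** Put $\gamma=\Theta(a,a')$, $\delta=\Theta(b,b')$. By Lemma 3, and since $\mathcal B$ is a lattice isomorphism, $(\gamma,\delta)\in\mathcal B(\Phi\vee\Psi)=\mathcal B(\Phi)\vee\mathcal B(\Psi)$. Take decompositions as in Lemma 5 with $J=\mathcal B(\Phi)$, $J'=\mathcal B(\Psi)$, and let
$$R=\{(s,t)\in\sigma\times\tau:(\gamma_s,\delta_t)\in\mathcal B(\Phi)\}.$$
For $(s,t)\notin R$ we have $(\gamma_s,\delta_t)\in\mathcal B(\Psi)$. For $\sigma'\subseteq\sigma$ and $\tau'\subseteq\tau$, permutability in $A$ and $B$ together with Fact 1 gives $x_{\sigma'}\in[a,a']$ and $y_{\tau'}\in[b,b']$ with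
$$(a,x_{\sigma'})\in\bigvee_{s\in\sigma'}\gamma_s,\quad(x_{\sigma'},a')\in\bigvee_{s\in\sigma\setminus\sigma'}\gamma_s,\quad(b,y_{\tau'})\in\bigvee_{t\in\tau'}\delta_t,\quad(y_{\tau'},b')\in\bigvee_{t\in\tau\setminus\tau'}\delta_t.\tag{15}$$
For $\sigma'\subseteq\sigma$ let $R(\sigma')=\{t\in\tau:(s,t)\in R\text{ for all }s\in\sigma'\}$; so $\sigma'\times R(\sigma')$ is the largest rectangle over $\sigma'$ contained in $R$. Put
$$z=u\vee\bigvee_{\sigma'\subseteq\sigma}x_{\sigma'}\otimes y_{R(\sigma')}\in[u,w].$$

**Step 3.3 ($(u,z)\in\Phi$).** Here each rectangle is handled on its own. Let $x=x_{\sigma'}$, $y=y_{R(\sigma')}$. For $s\in\sigma'$, $t\in R(\sigma')$ we have $(\gamma_s,\delta_t)\in\mathcal B(\Phi)$. As $\mathcal B(\Phi)$ is a bi-ideal, $(\bigvee_{s\in\sigma'}\gamma_s,\bigvee_{t\in R(\sigma')}\delta_t)\in\mathcal B(\Phi)$; if $\sigma'$ or $R(\sigma')$ is empty, this pair is in $\bot$. By (15), $\mathcal E_\Phi(a,x;b,y)$ holds, that is, $(a\otimes y)\vee(x\otimes b)\equiv_\Phi x\otimes y$. The left side is $\le u=(a\otimes b')\vee(a'\otimes b)$;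 joining with $u$ gives $u\equiv_\Phi u\vee(x\otimes y)$. Joining over all $\sigma'$ gives $u\equiv_\Phi z$.

**Step 3.4 ($(z,w)\in\Psi$).** By (14) it suffices to show $z\equiv w$ modulo $\kappa(P,Q)$ whenever $\mathcal B(\Psi)\subseteq P\,\square\,Q$. Let
$$\sigma_0=\{s\in\sigma:\gamma_s\notin P\},\qquad\tau_0=\{t\in\tau:\delta_t\notin Q\}.$$
For $s\in\sigma_0$, $t\in\tau_0$ we have $(\gamma_s,\delta_t)\notin P\,\square\,Q$, so $(\gamma_s,\delta_t)\notin\mathcal B(\Psi)$, and hence $(s,t)\in R$. Thus $\tau_0\subseteq R(\sigma_0)$. By (15),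
$$(x_{\sigma_0},a')\in\bigvee_{s\notin\sigma_0}\gamma_s\subseteq P,\qquad(y_{R(\sigma_0)},b')\in\bigvee_{t\notin R(\sigma_0)}\delta_t\subseteq Q,$$
the latter because $t\notin R(\sigma_0)$ implies $t\notin\tau_0$. So the quotient map of Step 2.4 sends $x_{\sigma_0}\otimes y_{R(\sigma_0)}$ and $a'\otimes b'=w$ to the same element; they are congruent modulo $\kappa(P,Q)$. Since $x_{\sigma_0}\otimes y_{R(\sigma_0)}\le z\le w$, convexity gives $z\equiv w$ modulo $\kappa(P,Q)$.

So $u\,\Phi\,z\,\Psi\,w$, and $A\boxtimes B$ has permutable congruences. With Theorems 1 and 2 this also completes the proof of the Main Theorem.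

**Step 3.5 (the converse).** We recover $A$ from $A\boxtimes B$ by evaluating at a fixed nonzero $b$. Let $|A|,|B|>1$, let $A\boxtimes B$ have permutable congruences, and pick $b\in B\setminus\{0\}$. For $h=\bigcap_I(a_i\,\square\,b_i)$ (full list) we have $(x,b)\in h$ iff $x\le a_i$ for all $i$ with $b\not\le b_i$. So $h(b):=\bigwedge\{a_i:b\not\le b_i\}$ is the largest $x$ with $(x,b)\in h$, and is independent of the list; the index set is nonempty because some $b_i=0$. For $\alpha\in\operatorname{Con}A$ let $\hat\alpha=\kappa(\alpha,0_B)$, where $0_B$ is equality on $B$, with quotient map $\pi:A\boxtimes B\to A/\alpha\boxtimes B$. Then $\pi(h)=\bigcap_I([a_i]\,\square\,b_i)$, so $\pi(h)(b)=[h(b)]_\alpha$. Hence $h\,\hat\alpha\,g$ implies $h(b)\,\alpha\,g(b)$. Also $x\,\alpha\,y$ implies $(x\otimes b)\,\hat\alpha\,(y\otimes b)$, since $\pi(x\otimes b)=[x]\otimes b$.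

Let $(x,y)\in\alpha\vee\alpha'$. Following a chain of $\alpha$- and $\alpha'$-steps from $x$ to $y$, we get $(x\otimes b,y\otimes b)\in\hat\alpha\vee\hat\alpha'$. By permutability there is $d$ with $x\otimes b\;\hat\alpha\;d\;\hat\alpha'\;y\otimes b$. As $b\ne0$, $(x\otimes b)(b)=x$ and $(y\otimes b)(b)=y$. Evaluation at $b$ gives $x\,\alpha\,d(b)\,\alpha'\,y$. So $\alpha\vee\alpha'=\alpha\circ\alpha'$ for all $\alpha,\alpha'$, and $A$ has permutable congruences. By symmetry, using a nonzero element of $A$, so has $B$. $\blacksquare$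

## 9. Recovering a factor from $S\otimes T$ (Theorem 4)

Now $S,T$ are arbitrary $\{\vee,0\}$-semilattices, $T$ has a maximal proper ideal $Q$, and $S\otimes T\cong\operatorname{Con}_cM$ with $M$ having permutable congruences. The plan is to collapse, in $M$, everything that belongs to $Q$; the quotient of $M$ should represent $S$.

**Step 4.1 (the quotient of $M$).** Algebraic lattices with isomorphic semilattices of compact elements are isomorphic, so $\operatorname{Con}M\cong\operatorname{Bi}(S,T)$. The set $J_Q=\{(s,t):s=0\text{ or }t\in Q\}$ is a bi-ideal; let $\Theta\in\operatorname{Con}M$ correspond to it. Congruences of $M/\Theta$ correspond to congruences of $M$ containing $\Theta$, and this correspondence respects $\circ$; so $M/\Theta$ has permutable congruences and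
$$\operatorname{Con}(M/\Theta)\cong\{J\in\operatorname{Bi}(S,T):J\supseteq J_Q\}.$$

**Step 4.2 (this set is $\operatorname{Id}S$).** For $P\in\operatorname{Id}S$, $P\,\square\,Q=\{(s,t):s\in P\text{ or }t\in Q\}$ is a bi-ideal containing $J_Q$. Conversely let $J\supseteq J_Q$ be a bi-ideal, and put $J_t=\{s:(s,t)\in J\}\in\operatorname{Id}S$. If $t\in Q$, then $J_t=S$. If $t\notin Q$ and $t'\in T$, then by maximality of $Q$ there is $q\in Q$ with $t'\le q\vee t$. If $s\in J_q\cap J_t$, then $(s,q\vee t)\in J$, so $(s,t')\in J$. Hence $J_{t'}\supseteq J_q\cap J_t=J_t$. Exchanging $t$ and $t'$, we see that $J_t$ is the same ideal $P$ for all $t\notin Q$, so $J=P\,\square\,Q$. As $Q\ne T$, $P\,\square\,Q\subseteq P'\,\square\,Q$ iff $P\subseteq P'$. So $P\mapsto P\,\square\,Q$ is an isomorphism from $\operatorname{Id}S$ onto the set in Step 4.1. Therefore $\operatorname{Con}(M/\Theta)\cong\operatorname{Id}S$. The compact elements of $\operatorname{Id}S$ are the principal ideals, so $\operatorname{Con}_c(M/\Theta)\cong S$, and $S$ is p-representable.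

**Step 4.3 (the equivalence).** Let $S,T$ be nonzero with largest elements. If $1\ne0$ is the largest element of $T$, the proper ideals of $T$ are those not containing $1$, and Zorn's lemma gives a maximal one. So if $S\otimes T$ is p-representable, then $S$ is. Since $S\otimes T\cong T\otimes S$, the mirror argument shows that $T$ is. The other direction is the Main Theorem. $\blacksquare$
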